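
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Gaps between quadratic residues to a composite modulus}

\begin{abstract}
Let $R_M$ be the set of squares in $\mathbb Z/M\mathbb Z$ and let $S(R_M)$ be the sum of the squares of the distances between cyclically consecutive elements of $R_M$. We prove that $S(R_M)\ll M^2/|R_M|$ for all $M\ge 2$. Hence the ratio of $S(R_M)$ to its average over all subsets of $\mathbb Z/M\mathbb Z$ of the same size is bounded. More generally, all moments of order less than $3$ of the normalized gaps are bounded. When the number of distinct prime factors of $M$ tends to infinity, the normalized gaps converge in distribution to an exponential variable, with convergence of these moments, and the ratio tends to $1$.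
\end{abstract}


\section{Introduction}

\subsection{The question}
Let $n\ge2$, and let $U=\{0\le u_1<\dots<u_k<n\}$ be a subset of $\mathbb Z_n=\mathbb Z/n\mathbb Z$ with $k\ge 2$ elements. Its \emph{gaps} are the consecutive distances around the cycle,
\[
s_i=u_{i+1}-u_i\quad(1\le i<k),\qquad s_k=u_1+n-u_k .
\]
Following Arnold, the \emph{stochasticity parameter} of $U$ is $S(U)=\sum_{i=1}^k s_i^2$. Since $\sum_i s_i=n$, it measures how unevenly $U$ is spread. By the Cauchy--Schwarz inequality $S(U)\ge n^2/k$, with equality for equally spaced points, while a block of $k$ consecutive points has $S(U)=k-1+(n-k+1)^2$. The yardstick for ``random'' behavior is the average $s(k)=s(k,\mathbb Z_n)$ of $S(U)$ over all $k$-element subsets, which is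
\begin{equation}\label{eq:average}
s(k)=\frac{n(2n-k+1)}{k+1}
\end{equation}
(a proof is given after Lemma \ref{lem:windows}). If $k\to\infty$ and $k/n\to0$, then $s(k)\sim 2n^2/k$, twice the lower bound $n^2/k$. The factor $2$ is the second moment of an exponential variable of mean $1$, as one expects of the normalized gaps $ks_i/n$ of a sparse random set.

We study the set $R_M=\{a^2:a\in\mathbb Z_M\}$ of quadratic residues modulo $M$. For example, $R_{15}=\{0,1,4,6,9,10\}$ has gaps $1,3,2,3,1,5$, so $S(R_{15})=49$. The Cauchy--Schwarz lower bound for six points is $15^2/6=37.5$, and the average is $s(6)=375/7$. The ratio $S(R_{15})/s(6)=343/375$ is a little below $1$.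

The following is known about the ratio $S(R_M)/s(|R_M|)$. Its lower limit as $M\to\infty$ is less than $1$ and its upper limit is greater than $1$; the lower limit is at least $1/2$, by the Cauchy--Schwarz bound; and the ratio tends to $1$ along the primes. For square-free $M$ one has
\begin{equation}\label{eq:known}
S(R_M)\ll M\,2^{\omega(M)}\log M\prod_{p\mid M}\Big(1+\frac1{\sqrt p}\Big)\Big(1-\frac1p\Big),
\end{equation}
where $\omega(M)$ is the number of distinct prime factors of $M$. The problem, taken from \cite{Gabdullin}, is whether the upper limit is finite. For odd square-free $M$ we have $|R_M|=\prod_{p\mid M}\frac{p+1}2$, so $M^2/|R_M|=M2^{\omega(M)}\prod_{p\mid M}(1+\frac1p)^{-1}$. Thus the right-hand side of \eqref{eq:known} exceeds the desired order $M^2/|R_M|$ by the factor $\log M\prod_{p\mid M}(1+p^{-1/2})$, up to constants.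

A finite upper limit is the natural guess. The set $R_M$ is cut out by independent conditions, one for each prime power in $M$, and each of them halves the set, roughly. If there are few conditions, $R_M$ has positive density. If there are many, the conditions should imitate coin tosses. The difficulty is to control gaps much longer than the average, uniformly in $M$.

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that $S(R_M)\le C\,M^2/|R_M|$ for all $M\ge2$. Consequently $S(R_M)/s(|R_M|)\le 2C$ for all $M\ge2$, and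
\[
\varlimsup_{M\to\infty}\frac{S(R_M)}{s(|R_M|)}<\infty .
\]
\end{theorem}

The consequence is immediate: for $k\le n$ we have $2n-k+1\ge n$, so \eqref{eq:average} gives $s(k)\ge n^2/(k+1)\ge n^2/(2k)$.

\begin{theorem}\label{thm:strong}
Let $s_1,\dots,s_k$, $k=|R_M|$, be the gaps of $R_M$.
\begin{itemize}
\item[(a)] For every $0<\gamma<3$ there is $C_\gamma$ such that for all $M\ge2$
\[
\frac1k\sum_{i=1}^k\Big(\frac{ks_i}M\Big)^\gamma\le C_\gamma .
\]
\item[(b)] As $\omega(M)\to\infty$ ($M$ arbitrary, not necessarily square-free), $\frac1k\#\{i:ks_i/M>\lambda\}\to e^{-\lambda}$ for every $\lambda>0$, and $\frac1k\sum_i(ks_i/M)^\gamma\to\Gamma(\gamma+1)$ for every $0<\gamma<3$. In particular $S(R_M)/s(|R_M|)\to1$ as $\omega(M)\to\infty$.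
\end{itemize}
\end{theorem}

\subsection{The idea}
A gap of length $s$ contains $(s-h)_+$ empty windows of length $h$, so $\sum_is_i^2$ is essentially $2M\sum_{h}P(h)$, where $P(h)$ is the proportion of windows of length $h$ that miss the set. If $\delta$ is the density of the set, the target is $\sum_{h\ge1/\delta}P(h)\ll1/\delta$.

Up to minor changes, the indicator of $R_M$, normalized to have mean $1$, is $\sum_{d}g_d$, where $d$ runs over the square-free odd divisors of $M$, $g_1=1$, and $g_d$ is essentially the Jacobi symbol modulo $d$. If a window of length $h$ is empty, the terms $d>1$ sum to $-h$ over it. Small $d$ cannot be responsible: Burgess' bound shows that the terms $1<d\le D=h^{4-\kappa}$ cancel in \emph{every} window. Large $d$ cancel \emph{on average} over windows, by Weil's bound. The second moment of the large-$d$ part would lose a logarithm (Section \ref{sec:second}). The sixth moment removes it. That moment is a sum over $6$-tuples of points of the window. Tuples in which every point is repeated are few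 and can be bounded without cancellation; in the others, an unrepeated point gives a saving, but only of $D^{-1/2}$. This is why the reach of the pointwise estimate matters: with $D=h^{4-\kappa}$ the saving is $h^{-2+\kappa/2}$, which is summable.

\subsection{Two bounds for character sums}
For an odd prime $p$ let $\chi_p=(\frac{\cdot}p)$ be the Legendre symbol, with $\chi_p(z)=0$ for $p\mid z$. We use two published results.

\emph{Weil's bound.} If $f\in\mathbb F_p[X]$, $p$ odd, is not a constant times a square in $\overline{\mathbb F}_p[X]$ and has at most $m$ distinct roots in $\overline{\mathbb F}_p$, then $\big|\sum_{z\in\mathbb F_p}\chi_p(f(z))\big|\le m\sqrt p$.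

\emph{Burgess' bound} \cite{Burgess}, \cite[Thm 12.6]{IK}. For $r\ge1$, $\varepsilon>0$, a primitive character $\chi$ of cube-free conductor $q>1$, and any $H\ge1$ consecutive integers,
\[
\Big|\sum\chi(m)\Big|\le C(r,\varepsilon)\,H^{1-1/r}q^{\frac{r+1}{4r^2}+\varepsilon},
\]
where $m$ runs over these integers.

We write $[k]=\{1,\dots,k\}$, $(t)_+=\max(t,0)$, $\mu$ for the M\"obius function, and $v_p(m)$ for the exponent of $p$ in $m$. The notation $X\ll_\alpha Y$ means $|X|\le C(\alpha)Y$.

\section{Empty windows and a model set}\label{sec:reduction}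

\subsection{Empty windows}
For a nonempty $U\subseteq\mathbb Z_n$ and an integer $h\ge0$ let $Z_U(h)$ be the number of $x\in\mathbb Z_n$ such that none of $x+1,\dots,x+h$ lies in $U$. If $|U|=1$, we say that $U$ has the single gap $s_1=n$.

\begin{lemma}\label{lem:windows}
If $U$ has gaps $s_1,\dots,s_k$, then $Z_U(h)=\sum_i(s_i-h)_+$ for every integer $h\ge0$. Consequently
\begin{equation}\label{eq:SU}
\sum_is_i^2=2\sum_{h\ge0}Z_U(h)-n,
\end{equation}
and for every $\gamma\ge2$
\begin{equation}\label{eq:gammaU}
\sum_is_i^\gamma\le(\gamma-1)2^\gamma\sum_{h\ge0}(h+1)^{\gamma-2}Z_U(h).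
\end{equation}
\end{lemma}

\begin{proof}
Each $x\in\mathbb Z_n$ is uniquely $u_i+t$ with $0\le t<s_i$, and the next element of $U$ after $x$ is at distance $s_i-t$. The window $x+1,\dots,x+h$ misses $U$ exactly when $h<s_i-t$, which holds for $(s_i-h)_+$ values of $t$. For \eqref{eq:SU}, sum $s^2=2\sum_{h\ge0}(s-h)_+-s$ over the gaps. For \eqref{eq:gammaU}, note that
\[
\sum_{h\ge0}(h+1)^{\gamma-2}(s-h)_+\ge\frac s2\sum_{0\le h\le s/2}(h+1)^{\gamma-2}\ge\frac s2\int_0^{s/2}t^{\gamma-2}\,dt=\frac{(s/2)^\gamma}{\gamma-1}. \qedhere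
\]
\end{proof}

Formula \eqref{eq:average} follows: a fixed window of length $h\le n$ misses a random $k$-element set with probability $\binom{n-h}k/\binom nk$, and longer windows are never empty, so by \eqref{eq:SU} the average of $S(U)$ is
\[
\frac{2n}{\binom nk}\sum_{h=0}^n\binom{n-h}k-n=2n\,\frac{\binom{n+1}{k+1}}{\binom nk}-n=\frac{2n(n+1)}{k+1}-n=\frac{n(2n-k+1)}{k+1}.
\]

\subsection{The model set}
If $p$ is an odd prime exactly dividing $M$, the squares modulo $p$ are the $z$ with $\chi_p(z)=1$ together with the class $0$. If $p$ is odd and $p^2\mid M$, the squares modulo $p^{v_p(M)}$ are the $z$ with $\chi_p(z)=1$ together with some multiples of $p^2$, of total density at most $p^{-2}$. As $\prod_p(1+O(p^{-2}))$ converges, we can afford to discard the latter. (The class $0$ at primes $p\,\|\,M$ cannot be discarded: this would multiply the density by $\prod\frac{p-1}{p+1}$, which is not bounded below.) At the prime $2$ a bounded modulus suffices. This leads to the following sets. For Theorem \ref{thm:strong}(b) we need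 them with a general auxiliary modulus $q_0$.

\begin{definition}\label{def:model}
Let $q_0\ge1$, let $B\subseteq\mathbb Z_{q_0}$ be nonempty, let $Q$ be odd, square-free and coprime to $q_0$, and let $\eta_p\in\{1,-1\}$ for $p\mid Q$. Put $n=q_0Q$. The \emph{model set} $A\subseteq\mathbb Z_n$ consists of all $z$ with $z\bmod q_0\in B$ such that for every $p\mid Q$ either $\chi_p(z)=1$, or $\eta_p=1$ and $p\mid z$.
\end{definition}

Its density $\delta=|A|/n$ is, by the Chinese remainder theorem,
\[
\delta=\delta_0\prod_{p\mid Q}\delta_p,\qquad \delta_0=\frac{|B|}{q_0},\qquad \delta_p=\frac12\Big(1+\frac{\eta_p}p\Big)\in\Big[\frac13,\frac23\Big].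
\]

\begin{lemma}\label{lem:model}
For every $M\ge2$ there is a model set $A$ with $q_0\mid 8$ and $n=q_0Q\mid M$ whose preimage $\tilde A$ in $\mathbb Z_M$ satisfies $\tilde A\subseteq R_M$ and $\delta\le|R_M|/M\le C_1\delta$, where $C_1$ is absolute.
\end{lemma}

\begin{proof}
Let $v=v_2(M)$, $q_0=2^{\min(v,3)}$ and $B=\{1\bmod q_0\}$. Let $Q$ be the product of the odd primes dividing $M$, with $\eta_p=1$ if $p\,\|\,M$ and $\eta_p=-1$ if $p^2\mid M$.

Let $x\in\tilde A$; we check that $x$ is a square modulo each prime power $p^{v_p(M)}$. Let $p$ be odd. If $p\nmid x$, then $\chi_p(x)=1$ and $x$ is a square modulo every power of $p$ by Hensel's lemma. If $p\mid x$, then $\eta_p=1$, so $p\,\|\,M$ and $x\equiv0^2\pmod p$. For $p=2$, an integer that is $1$ modulo $2^{\min(v,3)}$ is a square modulo $2^v$. Hence $\tilde A\subseteq R_M$, and $\delta\le|R_M|/M$.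

For the upper bound compare local densities. If $p\,\|\,M$ is odd, squares modulo $p$ have density $\frac12(1+\frac1p)=\delta_p$. If $p$ is odd and $p^2\mid M$, the unit squares have density $\frac12(1-\frac1p)=\delta_p$ and the other squares are divisible by $p^2$, so the total is at most $\delta_p+p^{-2}\le\delta_p(1+3p^{-2})$. At $2$ the density of squares is at most $1\le 8/q_0=8\delta_0$. So $C_1=8\prod_p(1+3p^{-2})$ works.
\end{proof}

The next proposition is the heart of the matter. Its proof ends in Section \ref{sec:moments}.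

\begin{proposition}\label{prop:gaps}
Let $2\le\gamma<3$ and let $s_i$ be the gaps of a model set $A\subseteq \mathbb Z_n$ of density $\delta$. Then $\sum_is_i^\gamma\ll_{\gamma,q_0}n\,\delta^{1-\gamma}$.
\end{proposition}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:strong}(a), given Proposition \ref{prop:gaps}]
Take $A$ and $\tilde A$ from Lemma \ref{lem:model}. Removing a point from a set merges two gaps $s,s'$, and $(s+s')^\gamma\ge s^\gamma+s'^\gamma$ for $\gamma\ge1$. So $\sum s_i^\gamma$ is at most as large for $R_M$ as for $\tilde A$. The gaps of $\tilde A$ are those of $A$, each repeated $M/n$ times. As $q_0\mid8$, constants depending on $q_0$ may be taken absolute. Hence, for $2\le\gamma<3$ and with sums over the gaps of the indicated sets,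
\[
\sum_{R_M}s_i^\gamma\le\sum_{\tilde A}s_i^\gamma=\frac Mn\sum_As_i^\gamma\ll_\gamma M\delta^{1-\gamma}\ll_\gamma M\Big(\frac M{|R_M|}\Big)^{\gamma-1}=|R_M|\Big(\frac M{|R_M|}\Big)^{\gamma}.
\]
For $\gamma=2$ this is Theorem \ref{thm:main}, and for $2\le\gamma<3$ it is Theorem \ref{thm:strong}(a). The range $0<\gamma<2$ follows from $\gamma=2$ by the power-mean inequality.
\end{proof}

\section{Expanding the indicator of the model set}\label{sec:expansion}

From now until the end of Section \ref{sec:moments}, $A$ is a model set as in Definition \ref{def:model}. Implied constants may depend on $q_0$, but not on $Q$, the signs $\eta_p$, or the window length $h$. Expectation $\mathbf E$ and probability $\mathbf P$ refer to $x$ uniform in $\mathbb Z_n$.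

\subsection{The expansion}
For $p\mid Q$ the indicator of the condition at $p$ is $f_p=\frac12(1+\chi_p+\eta_p1_{p\mid z})$, of mean $\delta_p$. We normalize it to have mean $1$:
\[
\frac{f_p}{\delta_p}=1+g_p,\qquad g_p=a_p\Big(\chi_p+\eta_p\Big(1_{p\mid z}-\frac1p\Big)\Big),\qquad a_p=\Big(1+\frac{\eta_p}p\Big)^{-1}\le\frac32 .
\]
Thus $g_p$ has mean $0$ modulo $p$. Since $0\le f_p/\delta_p\le3$, we have $|g_p|\le2$. Put $F_0=1_B/\delta_0\in[0,q_0]$, regarded as a function of $z\bmod q_0$. For $d\mid Q$ put $g_d=\prod_{p\mid d}g_p$, $g_1=1$, and define $a_d,\eta_d,\chi_d$ in the same way. Multiplying out, we get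
\[
F:=\frac{1_A}\delta=F_0\prod_{p\mid Q}(1+g_p)=F_0\sum_{d\mid Q}g_d .
\]
Let $N_h(x)=\#\{1\le m\le h:x+m\in A\}$, so that $N_h(x)/\delta=\sum_{m\le h}F(x+m)$, with mean $h$.

\subsection{Admissible window lengths}
In the estimates below, $h\ge1$ is an integer with
\begin{equation}\label{eq:range}
h\ge\delta^{-1/2}.
\end{equation}
Windows of length about $1/\delta$ are the natural ones; \eqref{eq:range} also admits $h=\lfloor\lambda/\delta\rfloor$ with fixed small $\lambda$, once $\delta$ is small enough. The only purpose of \eqref{eq:range} is to bound $\omega(Q)$: since $\delta\le(2/3)^{\omega(Q)}$, it gives $\omega(Q)\le\frac{2\log h}{\log(3/2)}\le5\log h$. This makes the usual arithmetic factors negligible.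

\begin{lemma}\label{lem:harmless}
For $K>0$, $0<\sigma<1$ and $\tau>0$ we have $\prod_{p\mid Q}(1+Kp^{-\sigma})\ll_{K,\sigma,\tau}h^\tau$. Hence, for $0<\tau\le1$,
\[
\text{\rm(i)}\ \sum_{d\mid Q,\,d\le h^4}K^{\omega(d)}\ll_{K,\tau}h^\tau;\qquad\qquad\text{\rm(ii)}\ 2^{\omega(Q)}\ll_\tau\delta^{-1}h^\tau .
\]
\end{lemma}

\begin{proof}
The $j$-th smallest prime factor of $Q$ is at least $j$. So the logarithm of the product is at most
\[
K\sum_{j\le\omega(Q)}j^{-\sigma}\le\frac{K\,\omega(Q)^{1-\sigma}}{1-\sigma}\le C(\log h)^{1-\sigma},\qquad C=C(K,\sigma),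
\]
and $C(\log h)^{1-\sigma}\le\tau\log h+O_{K,\sigma,\tau}(1)$. For (i), bound $1\le(h^4/d)^\sigma$ with $\sigma=\tau/8$: the sum is at most $h^{\tau/2}\prod_{p\mid Q}(1+Kp^{-\sigma})\ll_{K,\tau} h^\tau$. For (ii), $2^{\omega(Q)}=\prod_{p\mid Q}\delta_p^{-1}(1+\eta_p/p)\le\delta^{-1}\prod_{p\mid Q}(1+p^{-1/2})$.
\end{proof}

For integers not dividing $Q$ we use the elementary bound
\begin{equation}\label{eq:omega}
K^{\omega(m)}\ll_{K,\varepsilon}m^\varepsilon\qquad(K\ge1,\ \varepsilon>0,\ m\ge1),
\end{equation}
which holds because prime factors $p\ge K^{1/\varepsilon}$ of $m$ satisfy $K\le p^\varepsilon$ and only $O_{K,\varepsilon}(1)$ primes are smaller.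

\subsection{Small and large divisors}
Given $1\le D\le h^4$, split $F=F_0+L+G$, where $d$ runs over divisors of $Q$ and
\[
L=F_0\sum_{1<d\le D}g_d,\qquad G=F_0\sum_{d>D}g_d,\qquad T(x)=\sum_{m\le h}G(x+m).
\]
Since $|g_d|\le2^{\omega(d)}$, Lemma \ref{lem:harmless}(i) gives the pointwise bound
\begin{equation}\label{eq:Lbound}
|L|\ll_\tau h^\tau\qquad\text{for every }\tau\in(0,1].
\end{equation}

\section{Small divisors: cancellation in every window}\label{sec:small}

\begin{lemma}\label{lem:small}
Let $\kappa\in(0,1]$ and $D=h^{4-\kappa}$. There is $c=c(\kappa)\in(0,\frac12]$ such that for \emph{all} $x$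
\[
\sum_{m\le h}(F_0+L)(x+m)=h+O_\kappa(h^{1-c}),\qquad\text{that is,}\qquad\frac{N_h(x)}\delta=h+T(x)+O_\kappa(h^{1-c}).
\]
\end{lemma}

\begin{proof}
As $F_0$ has period $q_0$ and mean $1$, $\sum_{m\le h}F_0(x+m)=h+O(1)$. It remains to bound the sum of $L$. Let $I=(x,x+h]$ and $1<d\le D$. Expanding each $g_p$ into its three terms,
\[
g_d(z)=a_d\sum_{d_1d_2d_3=d}\eta_{d_2d_3}\,\chi_{d_1}(z)\,1_{d_2\mid z}\,\frac{\mu(d_3)}{d_3}.
\]
Fix $\beta\in B$ and sum over $z\in I$ with $z\equiv\beta\pmod{q_0}$.

\emph{Terms with $d_1>1$.} The relevant $z$, those with $d_2\mid z$, form a progression $z=z_0+q_0d_2t$, where $t$ runs over at most $h$ consecutive integers (possibly none). Since $(q_0d_2,d_1)=1$, we can write $\chi_{d_1}(z)=\chi_{d_1}(q_0d_2)\chi_{d_1}(t+t_0)$ with an integer $t_0$. The character $\chi_{d_1}$ is primitive of square-free conductor $d_1\le d$, so by Burgess' bound each sum is $\ll_{r,\varepsilon}h^{1-1/r}d^{\frac{r+1}{4r^2}+\varepsilon}$. The coefficients add up, in absolute value, to at most $a_d\prod_{p\mid d}(2+\frac1p)\le(\frac32\cdot\frac73)^{\omega(d)}\le5^{\omega(d)}$.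

\emph{Terms with $d_1=1$.} Together they equal
\[
a_d\eta_d\sum_{d_2d_3=d}\frac{\mu(d_3)}{d_3}\Big(\frac h{q_0d_2}+O(1)\Big).
\]
The main terms add up to $\frac{a_d\eta_dh}{q_0d}\sum_{d_3\mid d}\mu(d_3)=0$, as $d>1$. The rest is $\ll a_d\sum_{d_3\mid d}\frac1{d_3}\le(\frac32)^{\omega(d)}(\frac43)^{\omega(d)}=2^{\omega(d)}$.

Hence $\sum_{m\le h}F_0(x+m)g_d(x+m)\ll_{r,\varepsilon}5^{\omega(d)}h^{1-1/r}d^{\frac{r+1}{4r^2}+\varepsilon}$. Take $r=\lceil8/\kappa\rceil$ and $\varepsilon=\frac1{8r^2}$. For $d\le h^{4-\kappa}$ the power of $h$ obtained is at most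
\[
1-\frac1r+\frac{(4-\kappa)(r+1)}{4r^2}+\frac1{2r^2}=1+\frac1{r^2}-\frac{\kappa(r+1)}{4r^2}+\frac1{2r^2}<1-\frac1{2r^2},
\]
because $\kappa(r+1)/4>2$. Summing over $d\le D\le h^4$ with Lemma \ref{lem:harmless}(i), $K=5$, $\tau=\frac1{4r^2}$, we obtain the claim with $c=\frac1{4r^2}$.
\end{proof}

So an empty window, $N_h(x)=0$, forces $|T(x)|\ge h/2$ once $h$ is large in terms of $\kappa$ and $q_0$. It remains to show that $T$ is rarely this large.

\section{The second moment, and the logarithm it loses}\label{sec:second}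

Before the general argument we work out the second moment of $T$ when $q_0=1$ and all $\eta_p=1$, that is, for $A=R_Q$ with $Q$ odd and square-free. This section is not needed for the proofs; it shows how cancellation over large $d$ arises and why second moments are not enough.

Let $c_p(u)=\mathbf E_{z\bmod p}\,g_p(z)g_p(z+u)$. If $p\mid u$, then $c_p(u)=\mathbf E(1+g_p)^2-1=\delta_p^{-1}-1\in[0,1]$. If $p\nmid u$, we use $\sum_z\chi_p(z(z+u))=\sum_{z\ne0}\chi_p(1+u/z)=-1$ and get
\[
c_p(u)=a_p^2\Big(-\frac1p+\frac{\chi_p(-u)+\chi_p(u)}p-\frac1{p^2}\Big),\qquad\text{so}\quad|c_p(u)|\le\frac4p,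
\]
because $a_p\le1$ here. As $g_p$ has mean zero, $\mathbf E\,g_{d}(x+m_1)g_{d'}(x+m_2)$ vanishes unless $d=d'$. Therefore
\[
\mathbf E\,T^2=\sum_{m_1,m_2\le h}\ \sum_{d\mid Q,\,d>D}\ \prod_{p\mid d}c_p(m_1-m_2).
\]
The terms $m_1=m_2$ give at most $h\prod_{p\mid Q}(1+c_p(0))=h\prod_{p\mid Q}\delta_p^{-1}=h/\delta$.

For $u=m_1-m_2\ne0$ we insert the weight $(d/D)^\theta\ge1$ with $\theta=1-\sigma$ and small $\sigma>0$ (Rankin's trick). The sum over $d>D$ is in absolute value at most
\[
D^{-\theta}\prod_{p\mid Q,\,p\nmid u}(1+4p^{-\sigma})\prod_{p\mid (u,Q)}(1+p^\theta)\ll_\tau D^{-1}h^{\tau}(u,Q),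
\]
for any $\tau\in(0,1]$ if $\sigma$ is small in terms of $\tau$, by Lemma \ref{lem:harmless}, \eqref{eq:omega}, $1+p^\theta\le2p^\theta$ and $D\le h^4$. The primes dividing $u$ show no cancellation, but they are rare: by Lemma \ref{lem:harmless}(i),
\[
\sum_{0<|u|<h}(u,Q)\le2\sum_{e\mid Q,\,e<h}e\cdot\frac he\ll_\tau h^{1+\tau}.
\]
Altogether $\mathbf E\,T^2\ll_\tau h/\delta+h^{2+2\tau}D^{-1}$. With $D=h^3$ and $\tau=\frac12$, Lemma \ref{lem:small} and Chebyshev's inequality give, for $h\ge1/\delta$,
\[
\mathbf P(N_h=0)\ll\frac1{h\delta}+h^{-2}.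
\]
We sum this over $1/\delta\le h\le Q$ (longer windows are never empty), bound the terms with $h<1/\delta$ trivially, and use \eqref{eq:SU}. The result is $S(R_Q)\ll\frac{Q^2}{|R_Q|}(1+\log|R_Q|)$, which is too large by a logarithm. The loss comes from the diagonal term $h/\delta$ alone. A random set of density $\delta$ has a second moment of this size too, but when $h\delta$ is large its windows of length $h$ are empty with probability far smaller than $1/(h\delta)$, and this is seen by higher moments. In those we must control correlations of $g_p$ at several points. Exact evaluation is then replaced by Weil's bound, the factor $4/p$ by $O(p^{-1/2})$, and the saving $D^{-1}$ by $D^{-1/2}$.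

\section{Large divisors: cancellation on average}\label{sec:large}

The $k$-th moment of $T$ is a sum over tuples $(m_1,\dots,m_k)$. If a value, say $m_1$, occurs only once in the tuple, the factor at $m_1$ provides cancellation. The following lemma says how much. Only one divisor needs to be large, which allows us to use the lemma with $F$ in place of $G$ at the other points.

\begin{lemma}\label{lem:large}
Let $k\ge1$, $0<\tau\le1$, $1\le D\le h^4$. Consider the integer tuples $m\in[1,h]^k$ with a prescribed pattern of equalities that has $b$ blocks, one of which is $\{1\}$ (so $m_1\ne m_j$ for $j\ge2$). Then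
\[
\sum_m\ \sum_{\substack{d_1,\dots,d_k\mid Q\\d_1>D}}\Big|\mathbf E\prod_{i=1}^k(F_0g_{d_i})(x+m_i)\Big|\ll_{k,\tau}h^{b+\tau}D^{-1/2}\delta^{-(k-b)} .
\]
\end{lemma}

\begin{proof}
Let $v_1=m_1,v_2,\dots,v_b$ be the distinct values, with multiplicities $k_1=1,k_2,\dots,k_b$. Put $\Delta_1=\prod_{j\ge2}(v_1-v_j)$ and $\Delta=\prod_{i<j}(v_i-v_j)$. Both are nonzero (empty products are $1$).

\emph{Local factors.} By the Chinese remainder theorem the expectation is at most $q_0^k\prod_{p\mid Q}|c_p(J_p)|$ in absolute value, where $J_p=\{i:p\mid d_i\}$ and, for $J\subseteq[k]$,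
\[
c_p(J)=\mathbf E_{z\bmod p}\prod_{i\in J}g_p(z+m_i)=\mathbf E_{z\bmod p}\prod_{j=1}^bg_p(z+v_j)^{e_j},\qquad0\le e_j\le k_j .
\]
Here $e_j$ is the number of elements of $J$ in the $j$-th block. We claim:
\begin{itemize}
\item[(a)] $|c_p(J)|\le2^k$ always;
\item[(b)] if $1\in J$ and $p\nmid\Delta_1$, then $c_p(J)\ll_kp^{-1/2}$;
\item[(c)] if $p\nmid\Delta$, then $c_p(J)\ll_kp^{-1/2}$ if some $e_j$ is odd, and $|c_p(J)|\le1+O_k(1/p)$ if all $e_j$ are even.
\end{itemize}
Part (a) follows from $|g_p|\le2$. For the rest, note that outside the at most $b$ classes $z\equiv-v_j$ we have $g_p(z+v_j)=a_p(\chi_p(z+v_j)-\eta_p/p)=\chi_p(z+v_j)+O(1/p)$ for all $j$. As all factors are bounded,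
\[
c_p(J)=\frac1p\sum_{z\bmod p}\chi_p\Big(\prod_j(z+v_j)^{e_j}\Big)+O_k(1/p).
\]
In (b) we have $e_1=1$, and $-v_1$ is a root of the polynomial of multiplicity exactly one, since $v_j\not\equiv v_1\pmod p$ for $j\ge2$. In (c) with $e_j$ odd, $-v_j$ is a root of odd multiplicity $e_j$, since the $v_i$ are distinct modulo $p$. In both cases the polynomial is not a constant times a square and has at most $k$ distinct roots, so Weil's bound applies. If all $e_j$ are even, bound the sum trivially by $p$.

\emph{Summing over the $d_i$.} Put $\sigma=\tau/50$ and $\theta=\frac12-\sigma$. Insert $(d_1/D)^\theta\ge1$ and note that tuples $(d_1,\dots,d_k)$ of divisors of $Q$ correspond bijectively to families $(J_p)_{p\mid Q}$ of subsets of $[k]$. So for fixed $m$ the inner sum is at most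
\[
q_0^kD^{-\theta}\prod_{p\mid Q}\Sigma_p,\qquad\Sigma_p=\sum_{J\subseteq[k]}p^{\theta1_{1\in J}}|c_p(J)| .
\]
Let $p\nmid\Delta$. If $1\in J$, then $e_1=1$ is odd, so these $J$ contribute $\ll_kp^{\theta-1/2}=p^{-\sigma}$. The sets $J\not\ni1$ with some $e_j$ odd contribute $\ll_kp^{-1/2}$. The number of $J\not\ni1$ with all $e_j$ even is $\prod_{j\ge2}2^{k_j-1}=2^{(k-1)-(b-1)}=2^{k-b}$, and each contributes at most $1+O_k(1/p)$. If $p\mid\Delta$ but $p\nmid\Delta_1$, then (b) still controls the sets $J\ni1$, and (a) the others. If $p\mid\Delta_1$, we use (a) only. Hence, for some $K=K(k)\ge1$,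
\[
\Sigma_p\le2^{k-b}\times\begin{cases}1+Kp^{-\sigma},&p\nmid\Delta,\\K,&p\mid\Delta,\ p\nmid\Delta_1,\\Kp^\theta,&p\mid\Delta_1.\end{cases}
\]
We multiply over $p\mid Q$. Since $1\le|\Delta|\le h^{k^2}$, \eqref{eq:omega} gives $K^{\omega(|\Delta|)}\ll_{k,\tau} h^{\tau/10}$. By Lemma \ref{lem:harmless}, $\prod_{p\mid Q}(1+Kp^{-\sigma})\ll_{k,\tau} h^{\tau/10}$ and $2^{(k-b)\omega(Q)}\ll_{k,\tau}\delta^{-(k-b)}h^{\tau/10}$. Also $D^{-\theta}\le D^{-1/2}h^{4\sigma}\le D^{-1/2}h^{\tau/10}$. Every prime dividing $(\Delta_1,Q)$ divides some $v_1-v_j$, so $\prod_{p\mid(\Delta_1,Q)}p^\theta\le\prod_{j\ge2}(v_1-v_j,Q)^{1/2}$. Thus the inner sum is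
\[
\ll_{k,\tau}D^{-1/2}\delta^{-(k-b)}h^{\tau/2}\prod_{j\ge2}(v_1-v_j,Q)^{1/2}.
\]

\emph{Summing over $m$.} For fixed $v_1$, the sum over $v_2,\dots,v_b$ of the last product is at most the product of $b-1$ sums of the form
\[
\sum_{0<|u|<h}(u,Q)^{1/2}\le2\sum_{e\mid Q,\,e<h}e^{1/2}\,\frac he\le2h\prod_{p\mid Q}(1+p^{-1/2})\ll_{k,\tau} h^{1+\tau/(2k)} .
\]
Summing over the $h$ values of $v_1$ gives the claim.
\end{proof}

\section{Moments and empty windows}\label{sec:moments}

In high moments of $T$, tuples in which every value is repeated have few distinct values. There we shall bound $|G|$ by $F+F_0+|L|$ and need upper bounds for correlations of $F$ at distinct points. These come with the correct constant, which will also yield the limit law in Section \ref{sec:limit}.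

\begin{proposition}[Factorial moments]\label{prop:factorial}
Let $\mathcal M_0=1$ and $\mathcal M_k=\sum\mathbf E\prod_{i=1}^kF(x+m_i)$, summed over distinct $m_1,\dots,m_k\in\{1,\dots,h\}$. There is an absolute $c>0$ such that $\mathcal M_k=h^k(1+O_k(h^{-c}))$ for $h\ge\delta^{-1/2}$. Equivalently,
\[
\mathbf E\,N_h(N_h-1)\cdots(N_h-k+1)=(h\delta)^k\big(1+O_k(h^{-c})\big).
\]
\end{proposition}

\begin{proof}
The two statements agree because $N_h(N_h-1)\cdots(N_h-k+1)=\delta^k\sum\prod_iF(x+m_i)$ over distinct $m_i\le h$. Take $D=h^3$ and let $c=c(1)\le\frac12$ be as in Lemma \ref{lem:small}. For $k\ge1$ write $F(x+m_1)=(F_0+L)(x+m_1)+G(x+m_1)$.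

For given distinct $m_2,\dots,m_k$ and every $x$, Lemma \ref{lem:small} and the bound $F_0+|L|\ll h^{1/2}$ (for the at most $k-1$ omitted terms) give
\[
\sum_{m_1\notin\{m_2,\dots,m_k\}}(F_0+L)(x+m_1)=h+O_k(h^{1-c}).
\]
Since $F\ge0$, multiplying by $\prod_{i\ge2}F(x+m_i)$, averaging over $x$ and summing over $m_2,\dots,m_k$ gives $(h+O_k(h^{1-c}))\mathcal M_{k-1}$. In the part with $G(x+m_1)$ we expand the other factors as $F=F_0\sum_{d\mid Q}g_d$ and apply Lemma \ref{lem:large} with $b=k$ and $\tau=\frac12$; this part is $O_k(h^{k+1/2}D^{-1/2})=O_k(h^{k-1})$. Induction on $k$ finishes the proof.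
\end{proof}

\begin{proposition}[Empty windows]\label{prop:empty}
Let $\kappa\in(0,1]$. For integers $h\ge1/\delta$,
\[
\mathbf P(N_h=0)\ll_\kappa h^{-2+\kappa}+(h\delta)^{-2}.
\]
\end{proposition}

\begin{proof}
Take $D=h^{4-\kappa}$. We may assume that $h$ exceeds a constant depending on $\kappa$ and $q_0$, since otherwise $1\ll_\kappa h^{-2+\kappa}$ and there is nothing to prove. By Lemma \ref{lem:small}, $N_h(x)=0$ then implies $|T(x)|\ge h/2$, so
\[
\mathbf P(N_h=0)\le\Big(\frac2h\Big)^6\,\mathbf E\,T^6,\qquad\mathbf E\,T^6=\sum_{m\in[1,h]^6}\mathbf E\prod_{i=1}^6G(x+m_i).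
\]
Sort the tuples $m$ by their pattern of equalities; let $b$ be the number of blocks and $k_1,\dots,k_b$ their sizes.

\emph{Patterns with a block of size one.} Expand every factor $G$. After permuting indices so that $\{1\}$ is a block, Lemma \ref{lem:large} with $k=6$ and $\tau=\kappa/2$ applies, because all $d_i$ exceed $D$. As $\delta^{-1}\le h$, the contribution is
\[
\ll_\kappa h^{b+\kappa/2}D^{-1/2}\delta^{-(6-b)}\le h^{6+\kappa/2}D^{-1/2}=h^{6-2+\kappa}.
\]

\emph{Patterns with all $k_j\ge2$.} Then $b\le3$. By \eqref{eq:Lbound} with $\tau=\frac16$, $|G|\le F+F_0+|L|\ll F+h^{1/6}$. Since $F$ takes only the values $0$ and $1/\delta$, we have $F^{k_j}=\delta^{-(k_j-1)}F$, and so $|G|^{k_j}\ll\delta^{-(k_j-1)}F+h^{k_j/6}$. We multiply out over the blocks, let $J$ be the set of blocks for which the term with $F$ is taken, and use $\sum_jk_j/6=1$. The contribution is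
\[
\ll\sum_{J\subseteq[b]}\delta^{-\sum_{j\in J}(k_j-1)}\,h^{b-|J|}\,\mathcal M_{|J|}\,h^{1_{J\ne[b]}},
\]
and $\mathcal M_{|J|}\ll h^{|J|}$ by Proposition \ref{prop:factorial}. For $J=[b]$ the exponent of $\delta^{-1}$ is $6-b$, and we get $h^b\delta^{-(6-b)}=h^6(h\delta)^{-(6-b)}$. For $J\ne[b]$ at least one $k_j-1\ge1$ is missing, so the exponent is at most $5-b$, and we get at most $h^{b+1}\delta^{-(5-b)}=h^6(h\delta)^{-(5-b)}$. As $h\delta\ge1$ and $b\le3$, both are at most $h^6(h\delta)^{-2}$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:gaps}]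
By \eqref{eq:gammaU} and $Z_A(h)=n\mathbf P(N_h=0)$,
\[
\sum_is_i^\gamma\ll_\gamma n\sum_{h\ge0}(h+1)^{\gamma-2}\,\mathbf P(N_h=0).
\]
The terms with $h<1/\delta$ contribute at most $n\sum_{h<1/\delta}(h+1)^{\gamma-2}\ll n\delta^{1-\gamma}$. For $h\ge1/\delta$ we use $(h+1)^{\gamma-2}\le2h^{\gamma-2}$ and Proposition \ref{prop:empty} with $\kappa=\frac{3-\gamma}2$. Apart from the factor $n$, its two terms give
\[
\sum_{h\ge1/\delta}h^{\gamma-4+\kappa}=\sum_{h\ge1/\delta}h^{(\gamma-5)/2}\ll_\gamma1\le\delta^{1-\gamma},\qquad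
\delta^{-2}\sum_{h\ge1/\delta}h^{\gamma-4}\ll_\gamma\delta^{-2}\delta^{3-\gamma}=\delta^{1-\gamma},
\]
where $\gamma<3$ makes both exponents of $h$ smaller than $-1$.
\end{proof}

This completes the proof of Theorems \ref{thm:main} and \ref{thm:strong}(a).

\begin{remark}
The exponents fit together as follows. If small divisors are controlled pointwise up to $D=h^{\alpha}$, Lemma \ref{lem:large} leaves an error $h^{-\alpha/2+o(1)}$ in $\mathbf P(N_h=0)$, and our argument for the $\gamma$-th moment needs $\sum_hh^{\gamma-2-\alpha/2+o(1)}<\infty$. Burgess' bound allows every $\alpha<4$, hence $\gamma<3$. For Theorem \ref{thm:main} ($\gamma=2$) one needs some $\alpha>2$. The case $r=1$ of the bound, which is $d^{1/2+\varepsilon}$, reaches only $\alpha<2$, and so it just fails here; the case $r=2$, with $h^{1/2}d^{3/16+\varepsilon}$, already reaches every $\alpha<\frac83$.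
\end{remark}

\section{The limit law}\label{sec:limit}

We prove Theorem \ref{thm:strong}(b). Proposition \ref{prop:factorial} says that for model sets with $\delta\to0$ the counts $N_h$, $h\sim\lambda/\delta$, are asymptotically Poisson. But the model set of Lemma \ref{lem:model} is in general only a positive proportion of $R_M$, because it may discard many squares at small primes. So we now keep almost all squares at the primes up to a parameter $y$, and put these primes into $q_0$.

\subsection{A model subset of almost full density}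
Fix $y\ge3$ and an integer $\ell\ge1$. Let $p\mid M$ and $a=v_p(M)$.

\emph{Primes $p\le y$.} If $a\le2\ell+3$, use the modulus $p^a$ and $B_p=R_{p^a}$. If $a>2\ell+3$, use the modulus $p^{2\ell+3}$ and $B_p=\{x\in R_{p^{2\ell+3}}:p^{2\ell+1}\nmid x\}$. In the second case suppose that $x\bmod p^{2\ell+3}$ lies in $B_p$, say $x\equiv w^2\pmod{p^{2\ell+3}}$. As $v_p(x)\le2\ell$, we have $v_p(x)=2v_p(w)=2j$ with $j\le\ell$, and $x=p^{2j}u$, where the unit $u$ is a square modulo $p^{2\ell+3-2j}$. This exponent is at least $3$, so $u$ is a $p$-adic square, and $x$ is a square modulo $p^a$. Conversely, a square modulo $p^a$ that does not reduce into $B_p$ is divisible by $p^{2\ell+1}$, so such squares have density at most $p^{-2\ell-1}$. The density of all squares modulo $p^a$ is at least $\frac18$: for odd $p$ the unit squares have density $\frac12(1-\frac1p)\ge\frac13$, and for $p=2$ the integers that are $1$ modulo $2^{\min(a,3)}$ are squares. So in both cases the density of $B_p$ is at least $1-8p^{-2\ell-1}$ times that of the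 squares modulo $p^a$.

\emph{Primes $p>y$.} Let $Q$ be the product of those dividing $M$, with $\eta_p=1$ if $p\,\|\,M$ and $\eta_p=-1$ if $p^2\mid M$. By the proof of Lemma \ref{lem:model}, $\delta_p$ is at least $(1+3p^{-2})^{-1}\ge1-3p^{-2}$ times the density of squares modulo $p^a$.

Let $q_0$ and $B$ be the product of the data for $p\le y$; $B$ contains the class of $1$, so it is not empty. Let $A\subseteq\mathbb Z_n$, $n=q_0Q\mid M$, be the resulting model set and $\tilde A$ its preimage in $\mathbb Z_M$. Then $\tilde A\subseteq R_M$, by the above for $p\le y$ and as in Lemma \ref{lem:model} for $p>y$. Write $k=|R_M|$, $\rho=k/M$ and $\delta=|\tilde A|/M=|A|/n$. Multiplying the local ratios and using $\prod(1-x_i)\ge1-\sum x_i$ for $x_i\in[0,1]$,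
\begin{equation}\label{eq:almost}
(1-\varepsilon)\rho\le\delta\le\rho,\qquad\varepsilon=\varepsilon(y,\ell)=8\sum_pp^{-2\ell-1}+3\sum_{p>y}p^{-2},
\end{equation}
and $\varepsilon\to0$ as $y,\ell\to\infty$. We take $y$ and $\ell$ so large that $\varepsilon<1$. For fixed $y,\ell$ only finitely many $q_0$ occur, so the estimates of Section \ref{sec:moments} are uniform in $M$. As $\omega(M)\to\infty$ we have $\omega(Q)\ge\omega(M)-\pi(y)\to\infty$, where $\pi(y)$ is the number of primes up to $y$. Hence $\delta\le(2/3)^{\omega(Q)}\to0$ and $\rho\le\delta/(1-\varepsilon)\to0$.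

\subsection{Empty windows of length comparable to the mean gap}
For $U\subseteq\mathbb Z_M$ let $P_U(h)=Z_U(h)/M$. It does not increase when $h$ or $U$ increases. Let $\lambda>0$.

\emph{The set $\tilde A$.} Fix $y,\ell$ and let $h=\lfloor\lambda/\delta\rfloor$. As $\delta\to0$, eventually $h\ge\delta^{-1/2}$, and $h\delta\to\lambda$, so $\mathbf E\binom{N_h}j\to\lambda^j/j!$ for each $j$ by Proposition \ref{prop:factorial}. For integers $N\ge1$ we have $\sum_{j=0}^r(-1)^j\binom Nj=(-1)^r\binom{N-1}r$, while for $N=0$ the sum is $1$. So these partial sums are $\ge1_{N=0}$ for even $r$ and $\le1_{N=0}$ for odd $r$. Taking expectations with $N=N_h$, then $\omega(M)\to\infty$, then $r\to\infty$, we get $P_{\tilde A}(\lfloor\lambda/\delta\rfloor)=\mathbf P(N_h=0)\to e^{-\lambda}$.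

\emph{Transfer to $R_M$.} Let $h=\lfloor\lambda/\rho\rfloor$. By \eqref{eq:almost}, $\frac{1-\varepsilon}\delta\le\frac1\rho\le\frac1\delta$. Hence
\[
P_{R_M}(h)\le P_{\tilde A}(h)\le P_{\tilde A}\big(\lfloor(1-\varepsilon)\lambda/\delta\rfloor\big)\to e^{-(1-\varepsilon)\lambda}.
\]
In the other direction, a window that misses $\tilde A$ but meets $R_M$ contains a point of $R_M\setminus\tilde A$, and each such point lies in at most $h$ windows. So
\[
P_{R_M}(h)\ge P_{\tilde A}(h)-\frac{h\,|R_M\setminus\tilde A|}M\ge P_{\tilde A}\big(\lfloor\lambda/\delta\rfloor\big)-h\varepsilon\rho\ge e^{-\lambda}-o(1)-\varepsilon\lambda .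
\]
Since $\varepsilon$ can be made arbitrarily small, $P_{R_M}(\lfloor\lambda/\rho\rfloor)\to e^{-\lambda}$ as $\omega(M)\to\infty$.

\subsection{Gaps and their moments}
Let $t_i=\rho s_i=ks_i/M$ be the normalized gaps of $R_M$, and let $\varphi_M(\lambda)=\frac1k\sum_i(t_i-\lambda)_+$. By Lemma \ref{lem:windows}, $\varphi_M(\rho h)=\frac\rho k\sum_i(s_i-h)_+=P_{R_M}(h)$ for integers $h\ge0$. As $\varphi_M$ is $1$-Lipschitz, $|\varphi_M(\lambda)-P_{R_M}(\lfloor\lambda/\rho\rfloor)|\le\rho\to0$, so $\varphi_M(\lambda)\to e^{-\lambda}$ for every $\lambda>0$. For $0<\eta<\lambda$ the inequalities $(t-\lambda)_+-(t-\lambda-\eta)_+\le\eta1_{t>\lambda}\le(t-\lambda+\eta)_+-(t-\lambda)_+$ give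
\[
\frac{\varphi_M(\lambda)-\varphi_M(\lambda+\eta)}\eta\le\frac1k\#\{i:t_i>\lambda\}\le\frac{\varphi_M(\lambda-\eta)-\varphi_M(\lambda)}\eta .
\]
Letting $\omega(M)\to\infty$ and then $\eta\to0$, we obtain $\frac1k\#\{i:t_i>\lambda\}\to e^{-\lambda}$.

For the moments let $0<\gamma<\gamma'<3$. By Theorem \ref{thm:strong}(a) and Markov's inequality, $\frac1k\#\{i:t_i>\lambda\}\le\min(1,C_{\gamma'}\lambda^{-\gamma'})$ for all $M$. Hence dominated convergence applies and
\[
\frac1k\sum_it_i^\gamma=\int_0^\infty\gamma\lambda^{\gamma-1}\,\frac1k\#\{i:t_i>\lambda\}\,d\lambda\ \to\ \int_0^\infty\gamma\lambda^{\gamma-1}e^{-\lambda}\,d\lambda=\Gamma(\gamma+1).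
\]
For $\gamma=2$ this says $S(R_M)=(2+o(1))M^2/k$. Since $0$ and $1$ are distinct squares modulo each prime power dividing $M$, the Chinese remainder theorem gives $k\ge2^{\omega(M)}\to\infty$. Together with $k/M=\rho\to0$ this yields $s(k)=\frac{M(2M-k+1)}{k+1}=(2+o(1))M^2/k$. Hence $S(R_M)/s(|R_M|)\to1$, and Theorem \ref{thm:strong}(b) is proved. \qed

\begin{thebibliography}{9}

\bibitem{Burgess}
Burgess, Proc. LMS, 1963.

\bibitem{Gabdullin}
Mikhail R. Gabdullin, \emph{The stochasticity parameter of quadratic residues}, arXiv:2010.04982 (2020).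

\bibitem{IK}
Iwaniec and Kowalski, \emph{Analytic Number Theory}.

\end{thebibliography}

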